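
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Torsion Galois representations are quotients of crystalline lattices}


\begin{abstract}
Let $K$ be a complete discrete valuation field of mixed characteristic $(0,p)$ with perfect residue field, and let $G$ be its absolute Galois group. We show that every finite $p$-power torsion representation of $G$ is a quotient $\Lambda_2/\Lambda_1$ of two $G$-stable lattices in a crystalline representation. This answers affirmatively a question of Ozeki, who asked for semi-stable lattices with non-negative and bounded Hodge--Tate weights. A general criterion, based on Mahler's theorem, reduces the statement to the assertion that the crystalline representations of $G$ have trivial common kernel. That assertion is proved by lifting mod $p$ cocycles over the inertia group, where no obstruction exists, and by approximating the resulting periods over finite unramified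 extensions of $K$.
\end{abstract}

\section{The question and the answer}

Let $p$ be a prime, let $K$ be a complete discrete valuation field of mixed characteristic $(0,p)$ with perfect residue field $k$, and let $G=\mathrm{Gal}(\overline K/K)$. A \emph{representation} of a profinite group is a finite-dimensional continuous $\mathbb{Q}_p$-representation, and a \emph{lattice} in it is a stable $\mathbb{Z}_p$-lattice. Let $\mathrm{Rep}_{\mathrm{tor}}(G)$ be the category of finite torsion $\mathbb{Z}_p$-modules with a continuous $\mathbb{Z}_p$-linear action of $G$. Hodge--Tate weights are normalized so that the cyclotomic character $\chi$ has weight $1$. With the opposite normalization the theorems below remain true as stated; in the proofs one replaces twists by their inverses.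

For $r\in\{0,1,2,\dots,\infty\}$ let $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{fr}}(G)$ be the category of lattices in semi-stable representations of $G$ with Hodge--Tate weights in $[0,r]$. Let $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ be the category of those $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ for which there are $\Lambda_1\subset\Lambda_2$ in $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{fr}}(G)$ with $T\simeq\Lambda_2/\Lambda_1$. The pair $\Lambda_1\subset \Lambda_2$ is called a \emph{lift} of $T$.

\begin{question}[{\cite{Ozeki}}]
Given $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$, is there an integer $r\ge0$ with $T\in\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$?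
\end{question}

The integer $r$ measures how large the Hodge--Tate weights of a lift must be. For $\mu_{p^n}=\mathbb{Z}_p(1)/p^n\mathbb{Z}_p(1)$ one can take $r=1$. In general, let $U$ be the kernel of the action of $G$ on $T$. Then $T$ is a finitely generated $\mathbb{Z}_p[G/U]$-module, hence a quotient of a permutation lattice $\mathbb{Z}_p[G/U]^u$. If $T$ is unramified, so is this lattice, and $r=0$ works. If $T$ is ramified, however, $V=\mathbb{Q}_p[G/U]$ is not semi-stable. Indeed, if $L$ is the fixed field of $U$ and $L_0$, $K_0$ are the maximal absolutely unramified subfields (fraction fields of Witt vectors) of $L$ and $K$, then $(B_{st}\otimes V)^{G_L}=L_0\otimes V$, and the inertia group $I$ acts on this space through $V$. By unramified descent the $K_0$-dimension of $(B_{st}\otimes V)^G$ is therefore $\dim V^I<\dim V$. The question is thus a genuine one about $K$ itself: lifts always exist after a finite extension of $K$, and one asks for a lift that is semi-stable over $K$.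

Two results of Caruso and Liu point in different directions. If $T$ is a tamely ramified $\mathbb{F}_p$-representation of $G$, then $T\in\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ for some $r$. On the other hand, for each fixed $r<\infty$ there is a $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ outside $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$. So $r$ must be allowed to grow with $T$. We show that this is the only restriction, and that the lift can even be taken crystalline.

\begin{theorem}\label{thm:main}
For every $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ and every $r_0\in\mathbb{Z}$ there are lattices $\Lambda_1\subset\Lambda_2$ in a crystalline representation of $G$, all of whose Hodge--Tate weights are $\ge r_0$, such that $T\simeq\Lambda_2/\Lambda_1$. In particular $T\in\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ for some integer $r\ge0$.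
\end{theorem}

If $T\simeq \Lambda_2/\Lambda_1$ is a quotient of crystalline lattices, then every $g\in G$ that acts trivially on all crystalline representations acts trivially on $T$. The criterion of Section~\ref{sec:criterion} says that this is the only obstruction. Together with a twist, which takes care of the weights, it shows that Theorem~\ref{thm:main} is equivalent to the following statement.

\begin{theorem}\label{thm:kernel}
The intersection $J$ of the kernels of all crystalline representations of $G$ is trivial.
\end{theorem}

We also obtain the following complements.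

\begin{theorem}\label{thm:complements}
Let $\mathcal C$ be the class of crystalline, or the class of semi-stable, representations of $G$.
\begin{enumerate}
\item \textup{(Classification)} A finitely generated $\mathbb{Z}_p$-module $T$ with continuous $G$-action is a quotient of a lattice in a member of $\mathcal C$ if and only if $T\otimes\mathbb{Q}_p\in\mathcal C$. For torsion $T$ the condition is empty.
\item \textup{(Coefficients)} If $R$ is a finite free $\mathbb{Z}_p$-algebra acting $G$-equivariantly on $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$, then for every $r_0\in\mathbb{Z}$ the lift $\Lambda_1\subset\Lambda_2$ of $T$ can be chosen $R$-linearly, with $\Lambda_i[1/p]$ crystalline of weights $\ge r_0$.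
\item \textup{(Morphisms and exact sequences)} For every $r_0\in\mathbb{Z}$, every morphism $T\to T'$, respectively every short exact sequence $0\to T'\to T\to T''\to0$, in $\mathrm{Rep}_{\mathrm{tor}}(G)$ is the image of a morphism, respectively of a short exact sequence, of crystalline lattices with weights $\ge r_0$ under termwise surjections.
\item \textup{(Density)} The functions $g\mapsto\ell(gv)$, where $V$ is crystalline, $v\in V$ and $\ell\in V^*$, span a dense subspace of the space $C(G,\mathbb{Q}_p)$ of continuous functions with the sup norm.
\item \textup{(Tensor-generated classes)} For a single representation $\rho_V:G\to GL(V)$, let $\mathcal C_V$ be the smallest class of representations that contains $V$ and the trivial representation $\mathbb{Q}_p$ and is stable under isomorphisms, subobjects, quotients, $\oplus$ and $\otimes$. Then $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ is a quotient of two lattices in a member of $\mathcal C_V$ if and only if $\ker\rho_V$ acts trivially on $T$.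
\end{enumerate}
\end{theorem}

\paragraph{Plan.} Section~\ref{sec:criterion} proves the criterion, which concerns arbitrary profinite groups, and deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:kernel}. Section~\ref{sec:background} collects what we use from $p$-adic Hodge theory. Section~\ref{sec:tame} shows that $J$ lies in wild inertia, so $J$ is a pro-$p$ group. If $J\ne1$, there is then a nonzero homomorphism $J\to\mathbb{F}_p$, and we look for a crystalline extension that detects it. Section~\ref{sec:rankone} does this by hand for Kummer classes of units; it serves as motivation and is not used later. Section~\ref{sec:lemmas} develops the general form of each step, and Section~\ref{sec:proof} concludes. Section~\ref{sec:complements} proves Theorem~\ref{thm:complements}.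

\section{A criterion for tensor-stable classes}\label{sec:criterion}

A decomposable representation can have lattices with indecomposable reductions. The following example shows how integer-valued polynomials produce them, and the general criterion only extends it.

\begin{example}\label{ex:chi}
Let $\chi:G\to\mathbb{Z}_p^\times$ be the cyclotomic character. Since $\frac{ab-1}p\equiv\frac{a-1}p+\frac{b-1}p \pmod p$ for $a,b\equiv1\pmod p$, the formula $c(g)=\frac{\chi(g)^{p-1}-1}{p}\bmod p$ defines a homomorphism $c:G\to\mathbb{F}_p$. (For $K=\mathbb{Q}_p$ it is nonzero.) Let $T=\mathbb{F}_p^2$ with $g$ acting by $\left(\begin{smallmatrix}1&c(g)\\0&1\end{smallmatrix}\right)$. To lift $T$, consider functions on $\Gamma=\chi(G)\subset\mathbb{Z}_p^\times$ with action $(gh)(x)=h(x\chi(g))$. The functions $1$ and $x^{p-1}$ span a copy of $\mathbb{Q}_p\oplus\mathbb{Q}_p(p-1)$, which is crystalline. The function $f=(x^{p-1}-1)/p$ in this space is $\mathbb{Z}_p$-valued on $\Gamma$, and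
\[
 g\cdot 1=1,\qquad g\cdot f=\chi(g)^{p-1}f+\frac{\chi(g)^{p-1}-1}{p}\cdot1 .
\]
So $\Lambda=\mathbb{Z}_p\cdot1+\mathbb{Z}_pf$ is a lattice, and $\Lambda/p\Lambda\simeq T$.
\end{example}

In general let $\Gamma\subset GL_s(\mathbb{Z}_p)\subset\mathbb{Z}_p^{s^2}$ be a compact subgroup, acting on functions on $\Gamma$ by right translation, $(\gamma f)(x)=f(x\gamma)$. For $d\ge1$ let $\mathcal P_d\subset C(\Gamma,\mathbb{Q}_p)$ be the finite-dimensional space of functions given by polynomials of degree $\le d$ in the $s^2$ matrix entries, and let $\mathcal P_d^\circ=\mathcal P_d\cap C(\Gamma,\mathbb{Z}_p)$. Both are stable under $\Gamma$. Since $\mathcal P_d^\circ$ is the unit ball of $\mathcal P_d$ for the sup norm, it is a lattice. If $f\in\mathcal P_d^\circ$ has values in $p^n\mathbb{Z}_p$, then $p^{-n}f\in\mathcal P_d^\circ$; hence $\mathcal P_d^\circ/p^n\mathcal P_d^\circ\to C(\Gamma,\mathbb{Z}/p^n)$ is injective.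

\begin{lemma}\label{lem:mahler}
Let $n\ge1$. Every locally constant $f:\Gamma\to\mathbb{Z}_p$ is congruent modulo $p^n$ to an element of $\mathcal P_d^\circ$ for some $d$. Consequently $\bigcup_d\mathcal P_d^\circ/p^n\mathcal P_d^\circ=C(\Gamma,\mathbb{Z}/p^n)$.
\end{lemma}

\begin{proof}
By compactness $f$ depends only on its argument modulo $p^m$ for some $m$. Setting it equal to $0$ on the residue classes modulo $p^m$ that do not meet $\Gamma$, we extend $f$ to a locally constant function $\mathbb{Z}_p^{s^2}\to\mathbb{Z}_p$. Mahler's theorem in several variables says that a continuous function $\mathbb{Z}_p^M\to\mathbb{Z}_p$ is a uniform limit of finite $\mathbb{Z}_p$-linear combinations of products $\binom{x_1}{n_1}\cdots\binom{x_M}{n_M}$. Such a combination is a $\mathbb{Z}_p$-valued polynomial function. One that agrees modulo $p^n$ with the extended function restricts to the required element of some $\mathcal P_d^\circ$. For the last assertion, a continuous function with values in $\mathbb{Z}/p^n$ is locally constant and lifts to a locally constant $\mathbb{Z}_p$-valued function.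
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $G$ be a profinite group and $\mathcal C$ a class of representations of $G$ that contains the trivial one and is stable under isomorphisms, subobjects, quotients, $\oplus$ and $\otimes$. Let $J_{\mathcal C}$ be the intersection of the kernels of all members of $\mathcal C$. Let $n\ge1$. For a finite continuous $G$-module $T$ with $p^nT=0$ the following are equivalent:
\begin{enumerate}
\item $T\simeq\Lambda_2/\Lambda_1$ for lattices $\Lambda_1\subset\Lambda_2$ in a member of $\mathcal C$;
\item $T$ embeds in $\Lambda/p^n\Lambda$ for a lattice $\Lambda$ in a member of $\mathcal C$;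
\item $J_{\mathcal C}$ acts trivially on $T$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1)$\Rightarrow$(3): $J_{\mathcal C}$ acts trivially on $\Lambda_2$. (2)$\Rightarrow$(1): take $\Lambda_1=p^n\Lambda$ and let $\Lambda_2$ be the preimage of $T$ in $\Lambda$.

(3)$\Rightarrow$(2). \emph{Reduction to one representation.} Let $U$ be the kernel of the action on $T$. It is open and contains $J_{\mathcal C}$. So the compact set $G\smallsetminus U$ is covered by the open sets $G\smallsetminus\ker V'$, $V'\in\mathcal C$, and finitely many of them suffice. The direct sum of the corresponding members of $\mathcal C$ and the trivial representation is a $V\in\mathcal C$ whose kernel is contained in $U$. Let $\Gamma$ be the image of $G$ in $GL(V)$ and $s=\dim V$. A $\Gamma$-stable lattice in $V$ gives $\Gamma\subset GL_s(\mathbb{Z}_p)$. As $G/\ker V\to\Gamma$ is a homeomorphism, $T$ is a continuous $\Gamma$-module.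

\emph{$\mathcal P_d$ belongs to $\mathcal C$.} For $\ell\in V^*$ the map $V\to\mathcal P_1$, $v\mapsto(x\mapsto\ell(xv))$, is equivariant. Letting $\ell$ run through the $s$ coordinate forms we obtain all matrix entries, so $\mathcal P_1$ is a quotient of $\mathbb{Q}_p\oplus V^s$. Multiplication of functions is equivariant and makes $\mathcal P_d$ a quotient of $\mathcal P_1^{\otimes d}$. So $\mathcal P_d\in\mathcal C$.

\emph{Embedding $T$.} Let $\ell_1,\dots,\ell_u$ generate $\mathrm{Hom}(T,\mathbb{Z}/p^n)$. The map
\[
 T\longrightarrow C(\Gamma,\mathbb{Z}/p^n)^u,\qquad x\longmapsto\bigl(\gamma\mapsto\ell_j(\gamma x)\bigr)_j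
\]
is equivariant. It is injective: evaluate at $\gamma=1$ and use that homomorphisms to $\mathbb{Z}/p^n$ separate the points of $T$. Its image is finite, so by Lemma~\ref{lem:mahler} it is contained in $(\mathcal P_d^\circ/p^n\mathcal P_d^\circ)^u$ for some $d$. Take $\Lambda=(\mathcal P_d^\circ)^u$.
\end{proof}

Thus if $\mathcal C$ is the class of unramified representations, exactly the unramified $T$ are obtained. The proposition by itself gives no positive answer to the question: for crystalline representations one has to determine $J$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, granting Theorem~\ref{thm:kernel}]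
Crystalline representations form a class as in Proposition~\ref{prop:criterion}. Since $J=1$, we have $T\simeq\Lambda_2/\Lambda_1$ for lattices in a crystalline $V$. Let $p^nT=0$. If $m$ is divisible by $(p-1)p^n$, then $\chi^m\equiv1$ modulo $p^n$, so $\Lambda_2(m)/\Lambda_1(m)\simeq T(m)=T$. For $m\gg0$ all weights of the crystalline representation $V(m)$ are $\ge r_0$. For $r_0=0$ let $r$ be the largest weight of $V(m)$, or $r=0$ if $V=0$; crystalline representations are semi-stable, so $T\in\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$.
\end{proof}

\section{Notation and facts from $p$-adic Hodge theory}\label{sec:background}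

Let $\pi$ be a uniformizer of $K$ and $e=v_K(p)$. Let $P\subset I\subset G$ be the wild inertia and inertia subgroups, $K_0=W(k)[1/p]$, and let $K^{ur}$ be the maximal unramified extension. Put $\breve K=\widehat{K^{ur}}$ and $\breve K_0=W(\bar k)[1/p]$; then $G_{\breve K}=I$. Let $\sigma$ be the Frobenius of $\breve K_0$ and $C=\widehat{\overline K}$. The rings
\[
A_{\inf},\quad A_{cris},\quad B_{cris}^+=A_{cris}[1/p],\quad B_{cris}=B_{cris}^+[1/t]\subset B_{st},\quad B_{dR}^+\subset B_{dR}
\]
are Fontaine's rings built from $C$. Here $t=\log[\varepsilon]$ is Fontaine's element attached to a system $\varepsilon=(1,\zeta_p,\zeta_{p^2},\dots)$ of $p$-power roots of unity, so $gt=\chi(g)t$ and $\varphi(t)=pt$. We let $\xi$ be a generator of the kernel of $\theta:A_{\inf}\to\mathcal O_C$, and $B_e=B_{cris}^{\varphi=1}$. The maximal ideal of the discrete valuation ring $B_{dR}^+$ is generated by $t$ and also by $\xi$. We have $B_{dR}^+/\xi^iB_{dR}^+=A_{\inf}[1/p]/\xi^i$, and $A_{\inf}/\xi^i$ is $p$-torsion free and $p$-adically complete. With the resulting Banach topologies on the quotients, $B_{dR}^+=\varprojlim_iB_{dR}^+/t^i$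 carries its canonical Fr\'echet topology. For it $G$ acts continuously, multiplication by $t$ is a homeomorphism onto the closed ideal $tB_{dR}^+$, and $\theta:B_{dR}^+\to C$ is continuous. The monodromy operator $N$ of $B_{st}$ satisfies $N\varphi=p\varphi N$.

Let $F$ be a complete discrete valuation field such as $K$, $\breve K$ or a finite extension of one of these, and let $F_0$ be its maximal absolutely unramified subfield, as above. For a representation $V$ of $G_F$ put $D_*(V)=(B_*\otimes_{\mathbb{Q}_p}V)^{G_F}$. Its dimension, over $F_0$ for $*=cris,st$ and over $F$ for $*=dR$, is at most $\dim V$. In case of equality $V$ is called crystalline, semi-stable or de Rham, respectively. The weights $h_j$ of a de Rham $V$ are defined by $C\otimes V\simeq\bigoplus_jC(h_j)$. We use the following facts, in which $K$ may be replaced by a finite unramified extension.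

\begin{itemize}
\item[(F1)] Crystalline representations are stable under subobjects, quotients, $\oplus$, $\otimes$ and Tate twists. They stay crystalline over finite extensions of $K$ and over $\breve K$, with $D_{cris}(V|_I)=\breve K_0\otimes_{K_0}D_{cris}(V)$ and $D_{dR}(V|_I)=\breve K\otimes_KD_{dR}(V)$. Unramified representations are crystalline. Rational Tate modules of $p$-divisible groups over $\mathcal O_K$ are crystalline. Moreover $B_{st}^{N=0}=B_{cris}$. (Fontaine; for the $p$-divisible groups see \cite{Fontaine82}.) Semi-stable representations are likewise stable under subobjects, quotients, $\oplus$ and $\otimes$, and include the crystalline ones.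
\item[(F2)] \cite{FontaineCorps} $B_e\cap B_{dR}^+=\mathbb{Q}_p$, and for $i\ge1$ the sequence
$0\to\mathbb{Q}_pt^i\to(B_{cris}^+)^{\varphi=p^i}\to B_{dR}^+/t^iB_{dR}^+\to0$ is exact.
\item[(F3)] \cite{Tate} For a complete discretely valued field of mixed characteristic with perfect residue field, $H^0(C(j))=H^1_{cont}(C(j))=0$ for $j\ne0$.
\item[(F4)] \cite{Berger} If the residue field is perfect, de Rham representations are potentially semi-stable.
\item[(F5)] (Lang; see \cite[II.3.3]{Serre}) $\mathrm{cd}_p(I)\le1$.
\end{itemize}

For a group acting on a module $X$ and $x\in X$ we write $\partial x$ for the coboundary $g\mapsto gx-x$.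

\paragraph{The common kernel and unramified extensions.}
Unramified representations with finite image are crystalline, so $J\subset I$, and $J$ is contained in $G_{K_1}$ for every finite unramified $K_1/K$. Let $U$ be a crystalline representation of such a $G_{K_1}$. Then $\mathrm{Ind}\,U$ is a crystalline representation of $G$, because $(B_{cris}\otimes\mathrm{Ind}\,U)^{G}\simeq(B_{cris}\otimes U)^{G_{K_1}}$ has $K_0$-dimension $[K_1:K]\dim U$. As $U\subset(\mathrm{Ind}\,U)|_{G_{K_1}}$, we conclude:
\begin{equation}\label{eq:star}
\text{$J$ acts trivially on every crystalline representation of $G_{K_1}$, $K_1/K$ finite unramified.}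
\end{equation}
So it is enough to construct crystalline representations over finite unramified extensions of $K$. A crystalline representation of $I=G_{\breve K}$ is not enough, because $I$ has in general infinite index in $G$ and induction is not available. The proof below starts from extensions over $\breve K$ and bridges exactly this gap.

\section{The common kernel lies in wild inertia}\label{sec:tame}

\begin{proposition}\label{prop:tame}
$J\subset P$. In particular $J$ is a pro-$p$ group.
\end{proposition}

\begin{proof}
The idea is that Lubin--Tate groups produce all tame roots of $-p$; one then passes from $-p$ to $\pi$.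

Let $q$ be a power of $p$ and let $K_1/K$ be finite unramified with residue field containing $\mathbb{F}_q$. The Lubin--Tate formal group over $W(\mathbb{F}_q)$ attached to the uniformizer $p$ and the series $[p](X)=pX+X^q$ is a $p$-divisible group. After base change to $\mathcal O_{K_1}$ its rational Tate module is crystalline by (F1). By \eqref{eq:star}, $J$ acts trivially on it, hence on the Tate module modulo $p$, which is the group of $p$-torsion points, that is, of roots of $X^q+pX$. So $J$ fixes all roots of $X^{q-1}=-p$. Given $m'$ prime to $p$, choose $q$ with $m'\mid q-1$ and raise such a root to the power $(q-1)/m'$: the group $J$ fixes some $\zeta$ with $\zeta^{m'}=-p$.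

Let $m$ be prime to $p$. Write $e=p^ae'$ with $p\nmid e'$ and $-p=\pi^ev$ with $v\in\mathcal O_K^\times$. Choose a $J$-fixed $\zeta$ with $\zeta^{e'm}=-p$ and put $w=\zeta^m/\pi^{p^a}$. Then $w^{e'}=v$. Since $e'$ and $m$ are prime to $p$ and the residue field of $K^{ur}$ is algebraically closed, Hensel's lemma shows first that $w\in\mathcal O_{K^{ur}}^\times$ and then that $w=w'^m$ with $w'\in K^{ur}$. As $J\subset I$ fixes $w'$, it fixes $\rho=\zeta/w'$, and $\rho^m=\pi^{p^a}$. With $bp^a+dm=1$ we get $(\rho^b\pi^d)^m=\pi$, so $J$ fixes an $m$-th root of $\pi$. The prime-to-$p$ roots of unity lie in $K^{ur}$, so $J$ fixes $K^{ur}(\pi^{1/m})$ for all $m$ prime to $p$. These fields exhaust the maximal tame extension, whence $J\subset P$. Finally $P$ is pro-$p$ and $J$ is closed.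
\end{proof}

\section{The mechanism in rank one}\label{sec:rankone}

Suppose $b:G\to\mu_p$ is a cocycle. As $J$ acts trivially on $\mu_p$, the restriction $b|_J$ is a homomorphism, which depends only on the class of $b|_I$ in $H^1(I,\mu_p)$. How can one show that it vanishes? Put $V=\mathbb{Q}_p(1)$. By \eqref{eq:star} it suffices to find a cocycle $z':G_{K_1}\to V$, with $K_1/K$ finite unramified, that defines a crystalline extension of $\mathbb{Q}_p$ by $V$ and whose restriction to $J$ has values in $\mathbb{Z}_p(1)$ and reduces to $b|_J$ modulo $p$. In this section we do so when the class of $b|_I$ is the Kummer class of a unit of $\breve K$, using no information on $b$ outside $I$.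

Let $\mathfrak m$ and $\mathfrak m_{K_1}$ be the maximal ideals of $\mathcal O_{\breve K}$ and $\mathcal O_{K_1}$. Teichm\"uller representatives in $W(\bar k)$ are $p$-th powers, so we may take a unit $u\in1+\mathfrak m$. Let $\mathbb{Z}_p(1)=\mathbb{Z}_pe_1$, choose $u^\flat=(u,u^{1/p},\dots)$ in the tilt $\mathcal O_{C}^\flat$ of $\mathcal O_C$, and define $\kappa_u$ by $g(u^\flat)=u^\flat\varepsilon^{\kappa_u(g)}$. Then $z=\kappa_ue_1:I\to\mathbb{Z}_p(1)$ is a cocycle lifting the Kummer class of $u$ in $H^1(I,\mu_p)$.

\emph{The period.} Since $u\in1+\mathfrak m$, the element $u^\flat$ has image $1$ in the residue field, so for some $j$ we have $[(u^{\flat})^{p^j}]-1\in pA_{\inf}+\xi A_{\inf}$. Elements of this ideal have divided powers in $A_{cris}$, so $\ell_u=\log[u^\flat]=p^{-j}\log[(u^{\flat})^{p^j}]$ is defined in $B_{cris}^+$. It satisfies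
\[
 \varphi(\ell_u)=p\,\ell_u,\qquad g\ell_u=\ell_u+\kappa_u(g)t,\qquad \theta(\ell_u)=\log u .
\]
Put $y_{cr}=t^{-1}\ell_u\otimes e_1\in B_e\otimes V$ and $\delta=(\log u)\,t^{-1}\otimes e_1$, which is $I$-invariant. As $gt^{-1}\otimes ge_1=t^{-1}\otimes e_1$, these formulas say that
\[
 z=\partial y_{cr},\qquad y_{cr}-\delta\in B_{dR}^+\otimes V .
\]
If $u\in K_1$ for a finite unramified $K_1/K$, all this holds over $G_{K_1}$. The extension of $\mathbb{Q}_p$ by $V$ defined by $\kappa_ue_1$, with basis element $e_0$ such that $ge_0=e_0+\kappa_u(g)e_1$, is then crystalline over $K_1$, because $e_0-y_{cr}$ is an invariant vector in $B_{cris}\otimes(V\oplus\mathbb{Q}_pe_0)$ that maps to $1$.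

\emph{The approximation.} In general $u$ lies in no such $K_1$. But $K^{ur}$ is dense in $\breve K$, so there are $K_1$ and $u'\in1+\mathfrak m_{K_1}$ with $u/u'\in1+p^3\mathcal O_{\breve K}$. The functions $\log$ and $\exp$ are inverse bijections between $1+p^j\mathcal O_{\breve K}$ and $p^j\mathcal O_{\breve K}$ for $j\ge2$. Hence $u/u'=v^p$ with $v\in1+p^2\mathcal O_{\breve K}$. Choose $u'^\flat$ and $v^\flat$ and take $u^\flat=u'^\flat(v^\flat)^p$; then
\[
 \kappa_u=\kappa_{u'}+p\,\kappa_v\quad\text{on } I .
\]
By \eqref{eq:star}, $J$ acts trivially on the crystalline extension over $K_1$ given by $\kappa_{u'}$, so $\kappa_{u'}|_J=0$. Hence $\kappa_u\equiv0$ modulo $p$ on $J$, and $b|_J=0$.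

\emph{What has to be replaced in general.} There are four points.
\begin{itemize}
\item \emph{Lifting.} Here Kummer theory lifts $b|_I$ to $\mathbb{Z}_p(1)$. In general $H^2(I,\Lambda/p)=0$ provides the lift. Over $G$ this argument is not available, since $H^2(G,\Lambda/p)$ need not vanish: $H^2(G,\mu_p)\simeq\mathbb{Z}/p$ for $K/\mathbb{Q}_p$ finite. This is why we work over $I$.
\item \emph{Periods in $B_e$.} The argument says nothing about the Kummer class of a uniformizer, and the reason is visible in linear algebra. In a $(\varphi,N)$-module over $\breve K_0$ with basis $d=t^{-m}\otimes e_m$ (where $\mathbb{Q}_p(m)=\mathbb{Q}_pe_m$) and $f$, and with $\varphi(d)=p^{-m}d$, $\varphi(f)=f$, $Nd=0$, $Nf=cd$, the relation $N\varphi=p\varphi N$ reads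
\[
c=p^{1-m}\sigma(c).
\]
For $m=1$ it allows $c\in\mathbb{Q}_p$, but for $m\ge2$ it forces $c=0$, as $\sigma$ preserves valuations. If $m\equiv1$ modulo $p-1$, replacing $\mathbb{Q}_p(1)$ by $\mathbb{Q}_p(m)$ does not change the reduction $\mu_p$. So a large twist makes the monodromy disappear (Lemma~\ref{lem:cr}).
\item \emph{The invariant $\delta$.} The element $\log u\cdot t^{-1}\otimes e_1$ becomes an element of $\breve K\otimes_KD_{dR}(V)$, which can be approximated over $K^{ur}$.
\item \emph{Small periods.} The statement ``units close to $1$ are $p$-th powers'' becomes Lemma~\ref{lem:small}: a small $\eta\in\breve K\otimes_KD_{dR}(V)$ comes from a cocycle with values in $p\Lambda$.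
\end{itemize}

\section{Extensions over inertia and their periods}\label{sec:lemmas}

\subsection{Two period vectors}

\begin{lemma}\label{lem:dR}
Let $V$ be a de Rham representation of $I$ with all weights $\ge1$. Every continuous cocycle $z:I\to V$ is of the form $\partial y_{dR}$ with $y_{dR}\in B_{dR}^+\otimes V$.
\end{lemma}

\begin{proof}
For $j\ge0$ the quotient of $t^jB_{dR}^+\otimes V$ by $t^{j+1}B_{dR}^+\otimes V$ is $C(j)\otimes V\simeq\bigoplus_lC(j+h_l)$ with $j+h_l\ge1$. Its continuous $H^1$ over $I=G_{\breve K}$ vanishes by (F3). We construct $x_j\in t^jB_{dR}^+\otimes V$ such that $z-\partial(x_0+\dots+x_j)$ has values in $t^{j+1}B_{dR}^+\otimes V$. Suppose $x_0,\dots,x_{j-1}$ are found. Then $z-\partial(x_0+\dots+x_{j-1})$ is a cocycle with values in $t^jB_{dR}^+\otimes V$. It is continuous because $G$ acts continuously on $B_{dR}^+$, and it stays continuous in $C(j)\otimes V$ because $t^jB_{dR}^+\to C(j)$ is continuous. Its image there is thus a coboundary, and we let $x_j$ be a lift of an element with this coboundary.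

As $B_{dR}^+$ is $t$-adically complete, $y_{dR}=\sum_jx_j$ exists. For every $j$ the cocycle $z-\partial y_{dR}$ has values in $t^{j+1}B_{dR}^+\otimes V$, hence it is zero.
\end{proof}

The weight hypothesis is there only to keep the graded pieces away from $C(0)$, whose $H^1$ is not covered by (F3).

For the rest of this section let $V$ be a crystalline representation of $G$ and $\Lambda\subset V$ a lattice. We shall impose
\begin{itemize}
\item[(i)] all weights of $V$ are $\ge1$;
\item[(ii)] there is a $W(k)$-lattice $D^\circ\subset D_{cris}(V)$ with $\varphi^{-1}(D^\circ)\subset p^2D^\circ$.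
\end{itemize}
Both can be reached by a twist. Indeed $D_{cris}(V(m))$ is $t^{-m}D_{cris}(V)$ up to the choice of a basis vector of $\mathbb{Q}_p(m)$; so passing from $V$ to $V(m)$ adds $m$ to the weights and multiplies $\varphi^{-1}$ by $p^m$.

By itself the vector $y_{dR}$ of Lemma~\ref{lem:dR} only shows that the extension defined by $z$ is de Rham. To construct crystalline representations we need a vector with the same coboundary in $B_e\otimes V$.

\begin{lemma}\label{lem:cr}
Assume \textup{(i)} and \textup{(ii)}. Every continuous cocycle $z:I\to V$ is of the form $\partial y_{cr}$ with $y_{cr}\in B_e\otimes V$.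
\end{lemma}

\begin{proof}
Let $E=V\oplus\mathbb{Q}_pe_0$ be the representation of $I$ with $ge_0=e_0+z(g)$. With $y_{dR}$ as in Lemma~\ref{lem:dR}, $g(e_0-y_{dR})=e_0+z(g)-gy_{dR}=e_0-y_{dR}$. Together with $D_{dR}(V|_I)$ this vector shows that $\dim_{\breve K}D_{dR}(E)=\dim E$, so $E$ is de Rham. By (F4) there is a finite Galois extension $L/\breve K$ such that $E|_{G_L}$ is semi-stable. As $\bar k$ is algebraically closed, $L_0=\breve K_0$. Put $D=(B_{st}\otimes E)^{G_L}$. By semi-stability there is an exact sequence of $(\varphi,N)$-modules over $\breve K_0$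
\[
 0\to D_V\to D\to\breve K_0\to0,\qquad D_V=(B_{st}\otimes V)^{G_L},
\]
compatible with the action of $\mathrm{Gal}(L/\breve K)$, which is $\breve K_0$-linear because $I$ acts trivially on $W(\bar k)$. Since $V|_I$ is crystalline, $D_{cris}(V|_I)$ is contained in $D_V$ and has the same dimension, so $D_V=D_{cris}(V|_I)=\breve K_0\otimes_{K_0}D_{cris}(V)$. In particular $N=0$ on $D_V$, and $\mathrm{Gal}(L/\breve K)$ acts trivially on $D_V$.

\emph{No further ramification.} An element of $\mathrm{Gal}(L/\breve K)$ acts trivially on $D_V$ and on $\breve K_0$, so it acts on $D$ as $1+\nu$ with $\nu^2=0$. If its order divides $n$, then $1=(1+\nu)^n=1+n\nu$, so $\nu=0$. Hence $D=(B_{st}\otimes E)^I$.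

\emph{Frobenius.} By (ii), $\varphi^{-1}$ maps $W(\bar k)\otimes_{W(k)} D^\circ$ into $p^2$ times itself, and $(p\varphi)^{-1}$ maps it into $p$ times itself. By convergence of geometric series, $1-\varphi^{-1}$ and $1-(p\varphi)^{-1}$ are bijective on $D_V$, and so are
\[
 \varphi-1=\varphi(1-\varphi^{-1})\quad\text{and}\quad p\varphi-1=p\varphi\bigl(1-(p\varphi)^{-1}\bigr).
\]
Let $f\in D$ lift $1\in\breve K_0$. Then $\varphi(f)-f\in D_V$. Choosing $d\in D_V$ with $(\varphi-1)d=\varphi(f)-f$ and replacing $f$ by $f-d$, we may assume $\varphi(f)=f$.

\emph{Monodromy.} $Nf$ lies in $D_V$ because $N=0$ on $\breve K_0$, and $Nf=N\varphi f=p\varphi Nf$. Bijectivity of $p\varphi-1$ gives $Nf=0$.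

So $f$ is $I$-invariant and lies in $(B_{st}^{N=0})^{\varphi=1}\otimes E=B_e\otimes E$. It maps to $1$, hence $f=e_0-y_{cr}$ with $y_{cr}\in B_e\otimes V$. Invariance of $f$ means $z(g)=gy_{cr}-y_{cr}$.
\end{proof}

\subsection{Small periods give cocycles divisible by $p$}

\begin{lemma}\label{lem:small}
For every $\eta\in\breve K\otimes_KD_{dR}(V)=D_{dR}(V|_I)$ sufficiently close to $0$ there is $w\in B_e\otimes V$ such that $w-\eta\in B_{dR}^+\otimes V$ and $gw-w\in p\Lambda$ for all $g\in I$.
\end{lemma}

\begin{proof}
The idea is to take $w=t^{-i}x$ with $x$ highly divisible in $A_{cris}\otimes\Lambda$. Two constants must be controlled: how much integrality is lost by the denominator $t^{-i}$, and how small a solution $x$ can be chosen when $\eta$ is small.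

\emph{Denominators.} Choose $i\ge1$ with $D_{dR}(V)\subset t^{-i}B_{dR}^+\otimes V$. If $\mathbb{Q}_p\subset t^{-i}A_{cris}$, then $t^i\in\bigcap_np^nA_{cris}=0$, which is absurd. So $\mathbb{Q}_p\cap t^{-i}A_{cris}$ is a proper $\mathbb{Z}_p$-submodule of $\mathbb{Q}_p$, contained in $p^{-a}\mathbb{Z}_p$ for some $a\ge0$. Using a basis of $\Lambda$ we get
\begin{equation}\label{eq:denom}
 V\cap(t^{-i}A_{cris}\otimes\Lambda)\subset p^{-a}\Lambda .
\end{equation}
Put $s=a+1$.

\emph{Small solutions.} The space $H=(B_{cris}^+)^{\varphi=p^i}$ is a $\mathbb{Q}_p$-Banach space with unit ball $H\cap A_{cris}$, being closed in the Banach space $B_{cris}^+$ with unit ball $A_{cris}$. Let $Q=B_{dR}^+/t^iB_{dR}^+=A_{\inf}[1/p]/\xi^i$, a Banach space with unit ball $A_{\inf}/\xi^i$. The ring $A_{cris}$ is the $p$-adic completion of the $A_{\inf}$-module spanned by the $\xi^n/n!$. Those with $n\ge i$ vanish in $Q$, and the others have image in $\frac1{(i-1)!}A_{\inf}/\xi^i$, which is $p$-adically complete; so the image of $A_{cris}$ in $Q$ lies in $\frac1{(i-1)!}A_{\inf}/\xi^i$. Hence $H\to Q$ is continuous. It is surjective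 by (F2). By the open mapping theorem the image of $p^sA_{cris}\cap H$ contains $p^{s'}(A_{\inf}/\xi^i)$ for some $s'$.

\emph{Construction of $w$.} Let $\eta_1,\dots,\eta_u$ be a $\breve K_0$-basis of $\breve K\otimes_KD_{dR}(V)$ and choose $c\ge0$ such that the classes of all $t^i\eta_l$ in $Q\otimes V$ lie in $p^{-c}(A_{\inf}/\xi^i)\otimes\Lambda$. Let $\eta=\sum_la_l\eta_l$ with $a_l\in p^{c+s'}W(\bar k)$; this is what ``sufficiently close to $0$'' means. Since $W(\bar k)\subset A_{\inf}$, the class of $t^i\eta$ lies in $p^{s'}(A_{\inf}/\xi^i)\otimes\Lambda$. So there is $x\in(p^sA_{cris}\cap H)\otimes\Lambda$ with $x-t^i\eta\in t^iB_{dR}^+\otimes V$. Put $w=t^{-i}x$. Since $\varphi(t)=pt$, we have $w\in B_e\otimes V$, and $w-\eta\in B_{dR}^+\otimes V$.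

\emph{Its coboundary.} Let $g\in I$. As $g\eta=\eta$, we have $gw-w=g(w-\eta)-(w-\eta)\in B_{dR}^+\otimes V$, so $gw-w\in(B_e\cap B_{dR}^+)\otimes V=V$. Since $gt^{-i}=\chi(g)^{-i}t^{-i}$ with $\chi(g)\in\mathbb{Z}_p^\times$, the module $p^st^{-i}A_{cris}\otimes\Lambda$ is $I$-stable; it contains $w$, hence also $gw-w$. By \eqref{eq:denom}, $gw-w\in p^{s-a}\Lambda=p\Lambda$.
\end{proof}

\subsection{Approximation over a finite unramified extension}

\begin{proposition}\label{prop:approx}
Assume \textup{(i)} and \textup{(ii)}, and let $z:I\to\Lambda$ be a continuous cocycle. There are a finite unramified extension $K_1/K$ and a continuous cocycle $z':G_{K_1}\to V$ such that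
\begin{enumerate}
\item the extension of $\mathbb{Q}_p$ by $V$ defined by $z'$ is a crystalline representation of $G_{K_1}$;
\item $z'(g)-z(g)\in p\Lambda$ for all $g\in I$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $y_{dR}\in B_{dR}^+\otimes V$ and $y_{cr}\in B_e\otimes V$ be as in Lemmas~\ref{lem:dR} and~\ref{lem:cr}, so that $z=\partial y_{dR}=\partial y_{cr}$. Then
\[
\delta=y_{cr}-y_{dR}\in(B_{dR}\otimes V)^I=\breve K\otimes_KD_{dR}(V),\qquad y_{cr}-\delta\in B_{dR}^+\otimes V .
\]
Since $K^{ur}$ is dense in $\breve K$, we can approximate the coordinates of $\delta$ in a $K$-basis of $D_{dR}(V)$: there are a finite unramified $K_1/K$ and $\delta'\in K_1\otimes_KD_{dR}(V)$ such that $\eta=\delta'-\delta$ is as close to $0$ as Lemma~\ref{lem:small} requires. Take $w$ from that lemma and put $y'=y_{cr}+w\in B_e\otimes V$. Then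
\[
 y'-\delta'=(y_{cr}-\delta)+(w-\eta)\in B_{dR}^+\otimes V .
\]
The point of replacing $\delta$ by $\delta'$ is that $\delta'$ is fixed by all of $G_{K_1}$. Hence for $g\in G_{K_1}$
\[
 z'(g):=gy'-y'=g(y'-\delta')-(y'-\delta')
\]
lies in $(B_e\cap B_{dR}^+)\otimes V=V$. The cocycle $z'$ is continuous: $y'-\delta'$ lies in $B_{dR}^+\otimes V$, on which $G$ acts continuously and which induces the usual topology on its finite-dimensional $\mathbb{Q}_p$-subspace $V$.

Let $E'=V\oplus\mathbb{Q}_pe'$ with $ge'=e'+z'(g)$ for $g\in G_{K_1}$. Then $e'-y'\in B_{cris}\otimes E'$ is $G_{K_1}$-invariant. Together with $D_{cris}(V|_{G_{K_1}})$ it gives $D_{cris}(E')$ the dimension $\dim E'$, so $E'$ is crystalline. Finally, for $g\in I$ we have $z'(g)-z(g)=gw-w\in p\Lambda$.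
\end{proof}

\section{Proof of Theorem~\ref{thm:kernel}}\label{sec:proof}

Suppose $J\ne1$. We construct a cocycle of $G$ modulo $p$ that is nonzero on $J$, and then use Proposition~\ref{prop:approx} to show that it vanishes on $J$.

\paragraph{Step 1: a class that is nonzero on $J$.} By Proposition~\ref{prop:tame}, $J$ is a nontrivial pro-$p$ group, so there is a continuous nonzero homomorphism $c_0:J\to\mathbb{F}_p$. It need not extend to $G$, but it extends to an open subgroup. Choose an open normal subgroup $U$ of $G$ with $J\cap U\subset\ker c_0$. As $J$ is normal, $M=JU$ is open and normal in $G$, and $c_0$ extends to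
\[
 c:M\to M/U\simeq J/(J\cap U)\to\mathbb{F}_p .
\]
To return to $G$, let $A=\mathrm{Map}(M\backslash G,\mathbb{F}_p)$ with $(gf)(x)=f(xg)$. Evaluation $\mathrm{ev}_1$ at $1$ is $M$-equivariant from $A$ to the trivial module $\mathbb{F}_p$, and by Shapiro's lemma restriction to $M$ followed by $\mathrm{ev}_1$ is an isomorphism $H^1(G,A)\simeq H^1(M,\mathbb{F}_p)=\mathrm{Hom}(M,\mathbb{F}_p)$. Let $b:G\to A$ be a continuous cocycle whose class corresponds to $c$. Coboundaries in a trivial module vanish, so $\mathrm{ev}_1\circ b|_M=c$. For $g\in J$ and $x\in G$ we have $xg=(xgx^{-1})x\in Mx$, so $J$ acts trivially on $A$. Therefore $b|_J$ is a homomorphism, and $\mathrm{ev}_1\circ b|_J=c_0\ne0$.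

\paragraph{Step 2: crystalline coefficients.} We do not yet know that all torsion modules come from crystalline lattices, but $A$ does: $pA=0$ and $J$ acts trivially on $A$. So Proposition~\ref{prop:criterion}, applied to the class of crystalline representations with $n=1$, gives an embedding $A\hookrightarrow\Lambda/p\Lambda$ with $\Lambda$ a lattice in a crystalline representation $V$. For $m$ divisible by $p-1$ the reduction of $\Lambda(m)$ modulo $p$ equals that of $\Lambda$. Replacing $\Lambda\subset V$ by $\Lambda(m)\subset V(m)$ with such an $m\gg0$, we may assume that $V$ satisfies (i) and (ii) of Section~\ref{sec:lemmas}. Let $b':G\to\Lambda/p\Lambda$ be the cocycle obtained from $b$. Since $J$ acts trivially on $V$, $b'|_J$ is a homomorphism, and $b'|_J\ne0$.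

\paragraph{Step 3: lifting over inertia.} We lift $b'|_I$ to a continuous cocycle $z:I\to\Lambda$. From
\[
0\to\Lambda/p\xrightarrow{\;p^j\;}\Lambda/p^{j+1}\to\Lambda/p^j\to0
\]
and $H^2(I,\Lambda/p)=0$, which holds by (F5), it follows that $H^1(I,\Lambda/p^{j+1})\to H^1(I,\Lambda/p^j)$ is surjective for all $j\ge1$. Start with $z_1=b'|_I$. Given a cocycle $z_j:I\to\Lambda/p^j$, there is a cocycle with values in $\Lambda/p^{j+1}$ whose reduction is $z_j+\partial\bar v$ for some $\bar v\in\Lambda/p^j$. Lifting $\bar v$ to $v\in\Lambda/p^{j+1}$ and subtracting $\partial v$ we obtain $z_{j+1}$ reducing exactly to $z_j$. Let $z=\varprojlim z_j$.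

\paragraph{Step 4: contradiction.} Let $K_1$ and $z'$ be as in Proposition~\ref{prop:approx} for this $z$, and let $E'$ be the crystalline extension of $\mathbb{Q}_p$ by $V$ over $G_{K_1}$ defined by $z'$. By \eqref{eq:star}, $J$ acts trivially on $E'$, that is, $z'|_J=0$. Since $J\subset I$, for $g\in J$ we get $z(g)=z(g)-z'(g)\in p\Lambda$, so $b'(g)=z(g)\bmod p=0$. This contradicts $b'|_J\ne0$. Hence $J=1$. \qed

\medskip
With the deduction in Section~\ref{sec:criterion} this also proves Theorem~\ref{thm:main}.

\begin{remark}
The only property of $z'$ needed at the end is that on $J$ it is congruent to $z$ modulo $p\Lambda$, so that its reduction there is $b'|_J$. It need not reduce to $b'$ on $G_{K_1}$; indeed outside $I$ its values need not lie in $\Lambda$. This freedom is what allows the argument to ignore possible obstructions in $H^2(G,\Lambda/p)$.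
\end{remark}

\section{Proof of Theorem~\ref{thm:complements}}\label{sec:complements}

\paragraph{(1)} If $T$ is a quotient of a lattice in $V\in\mathcal C$, then $T\otimes\mathbb{Q}_p$ is a quotient of $V$, hence in $\mathcal C$. Conversely, assume $T\otimes\mathbb{Q}_p\in\mathcal C$ and let $p^n$ kill the torsion submodule $T_{tor}$. Multiplication by $p^n$ induces $T/T_{tor}\simeq p^nT$, so $p^nT\cap T_{tor}=0$ and
\[
T\to T/p^nT\oplus T/T_{tor}
\]
is injective. By Theorem~\ref{thm:main} there is a surjection $\Lambda_2\to T/p^nT$ from a lattice in a crystalline representation, and $T/T_{tor}$ is a lattice in $T\otimes\mathbb{Q}_p\in\mathcal C$. The preimage of $T$ in $\Lambda_2\oplus T/T_{tor}$ is a lattice in a subrepresentation of a member of $\mathcal C$, and it surjects onto $T$.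

\paragraph{(2)} Let $a:\Lambda\to T$ be a surjection as in Theorem~\ref{thm:main}. Then $\lambda\otimes x\mapsto\lambda a(x)$ is an $R$-linear and $G$-equivariant surjection $R\otimes_{\mathbb{Z}_p}\Lambda\to T$, where $G$ acts on $R\otimes_{\mathbb{Z}_p}\Lambda$ through $\Lambda$. Its source is, as a $G$-module, a direct sum of copies of $\Lambda$, hence a crystalline lattice with weights $\ge r_0$. Take $\Lambda_2=R\otimes_{\mathbb{Z}_p}\Lambda$ and let $\Lambda_1$ be the kernel.

\paragraph{(3)} For a morphism $f:T\to T'$ take surjections $a:\Lambda\to T$ and $a':\Lambda'\to T'$ as in Theorem~\ref{thm:main}. The inclusion $\Lambda\to\Lambda\oplus\Lambda'$ lies over $f$ via $a$ and the surjection $(fa,a'):\Lambda\oplus\Lambda'\to T'$. For an exact sequence with maps $i:T'\to T$ and $h:T\to T''$ take surjections $a':\Lambda'\to T'$ and $a:\Lambda''\to T$. The sequence $0\to\Lambda'\to\Lambda'\oplus\Lambda''\to\Lambda''\to0$ maps onto the given one via $a'$, $(ia',a)$ and $ha$, all of which are surjective.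

\paragraph{(4)} Locally constant functions are dense in $C(G,\mathbb{Q}_p)$, so let $f$ be locally constant. After multiplication by a power of $p$ we may assume that $f$ is $\mathbb{Z}_p$-valued. It is invariant under translation by an open normal subgroup $U$ of $G$. Since $J=1$, the compactness argument in the proof of Proposition~\ref{prop:criterion} gives a crystalline $V$ with $\ker\rho_V\subset U$, so $f$ factors through $\Gamma=\rho_V(G)$. By Lemma~\ref{lem:mahler}, applied for all $n$, it is a uniform limit of elements of $\bigcup_d\mathcal P_d$. As shown in the proof of Proposition~\ref{prop:criterion}, $\mathcal P_d$ is a crystalline representation of $G$, and each $h\in\mathcal P_d$ is one of its matrix coefficients: $h(\rho_V(g))=\mathrm{ev}_1(gh)$.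

\paragraph{(5)} The representations on which $\ker\rho_V$ acts trivially form a class that contains $V$ and $\mathbb{Q}_p$ and has the required stability, so it contains $\mathcal C_V$. As $V\in\mathcal C_V$, the common kernel of $\mathcal C_V$ is exactly $\ker\rho_V$, and Proposition~\ref{prop:criterion} gives the assertion. \qed

\begin{thebibliography}{9}

\bibitem{Berger}
Berger, \emph{Repr\'esentations $p$-adiques et \'equations diff\'erentielles}, Invent. Math. 148 (2002).

\bibitem{Fontaine82}
Fontaine, \emph{Sur certains types de repr\'esentations $p$-adiques}, 1982.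

\bibitem{FontaineCorps}
Fontaine, \emph{Le corps des p\'eriodes $p$-adiques}.

\bibitem{Ozeki}
Yoshiyasu Ozeki, \emph{Torsion representations arising from $(\varphi,\hat G)$-modules}, arXiv:1202.1858 (2012).

\bibitem{Serre}
Serre, \emph{Cohomologie galoisienne}.

\bibitem{Tate}
Tate, \emph{$p$-divisible groups}.

\end{thebibliography}

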